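\title{Locally colorable graphs, spare colors, and weak K\"onig's lemma}

\begin{abstract}
Over $\mathrm{RCA}_0$, weak K\"onig's lemma implies that every locally $\ell$-colorable graph is $k$-colorable whenever $k\ge\ell$. The Gasarch--Hirst conjecture asserts that $\mathrm{RCA}_0$ proves the converse for all $k\ge\ell\ge2$, with $\ell$ and $k$ quantified inside the theory. We disprove it: every countable nonstandard model of $\mathrm{I}\Sigma_1$ is the first-order part of a model of $\mathrm{RCA}_0+\neg\mathrm{WKL}$ in which every locally $2$-colorable graph is $k$-colorable for every nonstandard $k$. We also locate the boundary. The equivalence is provable in $\mathrm{RCA}_0$ in the range $k\le\ell^m$ for each standard $m$; there are models of $\mathrm{RCA}_0+\neg\mathrm{WKL}$ in which the coloring principle holds for all pairs outside these ranges; and the full statement is provable in $\mathrm{RCA}_0+\mathrm{I}\Sigma^0_2$.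
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A graph can be colored with $\ell$ colors as soon as each of its finite subgraphs can. This is a compactness principle, and in second-order arithmetic its strength is measured by weak K\"onig's lemma ($\mathrm{WKL}$). We ask how much compactness is still needed when the coloring of the whole graph may use $k\ge\ell$ colors, so that there are colors to spare.

The following notions are defined in the base theory $\mathrm{RCA}_0$, which is recalled in Section~\ref{sec:background}. We identify a number $\ell$ with the set $\{0,\dots,\ell-1\}$. A \emph{graph} $G=(V,E)$ consists of a set $V\subseteq\mathbb N$ and an irreflexive, symmetric relation $E\subseteq V\times V$. An \emph{$\ell$-coloring} of $G$ is a function $\chi\colon V\to\ell$ such that $\chi(u)\ne\chi(v)$ whenever $(u,v)\in E$. The graph $G$ is \emph{(globally) $\ell$-colorable} if it has an $\ell$-coloring, and \emph{locally $\ell$-colorable} if for every finite $V_0\subseteq V$ the induced subgraph $(V_0,E\cap(V_0\times V_0))$ is $\ell$-colorable. Let $\mathrm{COL}(\ell,k,G)$ be the statement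
\begin{quote}
if the graph $G$ is locally $\ell$-colorable, then $G$ is globally $k$-colorable.
\end{quote}

Only the range $k\ge\ell\ge2$ is of interest. A locally $1$-colorable graph has no edges, so a constant function colors it; and for $k<\ell$ the complete graph on $\ell$ vertices refutes $\forall G\,\mathrm{COL}(\ell,k,G)$. In the range $k\ge\ell\ge2$, weak K\"onig's lemma implies $\forall G\,\mathrm{COL}(\ell,k,G)$ (Lemma~\ref{lem:compact}), and the question is whether the implication reverses. The principle becomes weaker as the slack grows:
\begin{equation}\label{eq:mono}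
\forall G\,\mathrm{COL}(\ell,k,G)\ \text{ implies }\ \forall G\,\mathrm{COL}(\ell',k',G)\qquad\text{when }\ell'\le\ell\text{ and }k\le k',
\end{equation}
because a locally $\ell'$-colorable graph is locally $\ell$-colorable and a $k$-coloring is a $k'$-coloring. The weakest instances are therefore those with $\ell=2$ and $k$ large.

Let $\omega$ be the set of standard natural numbers. Three reversals are known.
\begin{itemize}
\item (Hirst) $\mathrm{RCA}_0\vdash(\forall\ell\ge2)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,\ell,G))$.
\item (Gasarch--Hirst) $\mathrm{RCA}_0\vdash(\forall\ell\ge2)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,2\ell-1,G))$.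
\item (Schmerl) For each fixed $k,\ell\in\omega$ with $k\ge\ell\ge2$, $\mathrm{RCA}_0\vdash\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G)$.
\end{itemize}
The Gasarch--Hirst conjecture, which we take from the paper \cite{DHS} of Dorais, Hirst and Shafer, is the common generalization in which $\ell$ and $k$ are quantified inside the theory:
\begin{equation}\label{eq:conj}
\mathrm{RCA}_0\vdash(\forall\ell\ge2)(\forall k\ge\ell)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G)).
\end{equation}
One would guess that \eqref{eq:conj} holds. By Schmerl's theorem every standard instance is provable, so the statement is true in every model of $\mathrm{RCA}_0$ whose numbers are the standard ones, and the first two results are already uniform in $\ell$. The reason for caution is that one proof for each standard $k$ need not come from one induction on $k$ that $\mathrm{RCA}_0$ can carry out, since $\mathrm{RCA}_0$ has induction only for $\Sigma^0_1$ formulas. In a model $(M,S)$ with nonstandard first-order part $M$, the numbers $\ell$ and $k$ may be nonstandard, and there the conjecture fails.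

\begin{theorem}\label{thm:refute}
For every countable nonstandard $M\models\mathrm{I}\Sigma_1$ (for example, a countable nonstandard model of $\mathrm{Th}(\mathbb N)$) there is a countable $S\subseteq P(M)$ such that $(M,S)\models\mathrm{RCA}_0+\neg\mathrm{WKL}$ and $(M,S)\models\forall G\,\mathrm{COL}(2,k,G)$ for every nonstandard $k\in M$. Hence
\[
\mathrm{RCA}_0\nvdash(\forall\ell\ge2)(\forall k\ge\ell)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G)).
\]
\end{theorem}

Three further theorems locate the boundary between the provable and the unprovable instances.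

\begin{theorem}\label{thm:threshold}
For every countable nonstandard $M\models\mathrm{I}\Sigma_1$ there is a countable $S\subseteq P(M)$ with $(M,S)\models\mathrm{RCA}_0+\neg\mathrm{WKL}$ such that for all $k\ge\ell\ge2$ in $M$,
\[
(M,S)\models\forall G\,\mathrm{COL}(\ell,k,G)\iff k>\ell^m\text{ for every }m\in\omega .
\]
\end{theorem}

\begin{theorem}\label{thm:poly}
For each fixed standard $m$,
\[
\mathrm{RCA}_0\vdash(\forall\ell\ge2)(\forall k\ge\ell)\,[\,k\le\ell^m\to(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G))\,].
\]
\end{theorem}

\begin{theorem}\label{thm:isigma}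
$\mathrm{RCA}_0+\mathrm{I}\Sigma^0_2\vdash(\forall\ell\ge2)(\forall k\ge\ell)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G))$.
\end{theorem}

Theorem~\ref{thm:poly} contains the three results quoted above: take $m=1$ for $k=\ell$, take $m=2$ for $k=2\ell-1\le\ell^2$, and take $m=k$ for standard $k$, since $k\le2^k\le\ell^k$. Theorem~\ref{thm:threshold} shows that its range cannot be enlarged: in a single model of $\neg\mathrm{WKL}$ the coloring principle holds for every pair $(\ell,k)$ that Theorem~\ref{thm:poly} does not cover. For standard $\ell$ the condition in Theorem~\ref{thm:threshold} says that $k$ is nonstandard; for nonstandard $\ell$ it fails for $k=\ell^2$ and holds for $k=\ell^\ell$. By Theorem~\ref{thm:isigma}, the models of Theorems~\ref{thm:refute} and~\ref{thm:threshold} violate $\mathrm{I}\Sigma^0_2$. If $M\models\mathrm{Th}(\mathbb N)$, the failing instance must have set parameters.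

The two kinds of results are two sides of one count. Weak K\"onig's lemma fails exactly when some $\Sigma^0_1$ partial function $a$ into $\{0,1\}$ is \emph{unavoidable}: every total function in the model agrees with it somewhere (Section~\ref{sec:background}). To build a model, we add a coloring by forcing and keep $a$ unavoidable. The construction meets $\omega$ many requirements, each of which uses up at most two colors when $\ell=2$, so a nonstandard supply never runs out. Section~\ref{sec:palettes} shows this by hand, Sections~\ref{sec:generic} and~\ref{sec:chains} prove Theorem~\ref{thm:refute}, and Section~\ref{sec:lists} adds what Theorem~\ref{thm:threshold} needs. To reverse, we use $a$ to build a graph that plays an on-line coloring game against a coloring it has not seen. The game for forests in Section~\ref{sec:forests} has a number of nested moves that grows with $k$, and this is where $\mathrm{I}\Sigma^0_2$ enters; the game with lists in Section~\ref{sec:poly} needs only $\mathrm{I}\Sigma^0_1$. The proof of Theorem~\ref{thm:refute} does not use Sections~\ref{sec:lists}--\ref{sec:poly}.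

\section{Background}\label{sec:background}

\subsection{The systems and their models}

The language has variables for numbers and for sets of numbers and the symbols $0,1,+,\cdot,<,\in$. A formula is $\Sigma^0_0$ if all its quantifiers are bounded number quantifiers. With $\theta$ in $\Sigma^0_0$, the formulas $\exists z\,\theta$, $\forall z\,\theta$, $\exists y\,\forall z\,\theta$, $\forall y\,\exists z\,\theta$ are $\Sigma^0_1$, $\Pi^0_1$, $\Sigma^0_2$, $\Pi^0_2$. Number and set parameters are allowed. $\mathrm{I}\Sigma^0_n$ is the induction scheme for $\Sigma^0_n$ formulas, and $\mathrm{I}\Sigma_1$ is first-order arithmetic with induction for $\Sigma_1$ formulas without set variables. The theory $\mathrm{RCA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, the scheme $\mathrm{I}\Sigma^0_1$, and \emph{$\Delta^0_1$ comprehension}: if a $\Sigma^0_1$ formula and a $\Pi^0_1$ formula define the same class of numbers, this class is a set. $\mathrm{WKL}$ says that every infinite tree of finite binary strings has an infinite path, and $\mathrm{WKL}_0$ is $\mathrm{RCA}_0+\mathrm{WKL}$.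

A model is a pair $(M,S)$ with $M$ a first-order structure and $S\subseteq P(M)$. By the completeness theorem, a statement is provable in $\mathrm{RCA}_0$ if and only if it holds in all models of $\mathrm{RCA}_0$, and we prove provability claims in this way. The standard numbers form an initial segment $\omega$ of $M$; the other elements are \emph{nonstandard}. \emph{Finite} always means finite in the sense of $M$, that is, coded by an element of $M$. We use a coding with $\Sigma^0_0$ membership relation in which the code of a finite set exceeds its elements and the code $\langle x,y\rangle$ of a pair is at least $x$ and $y$. For $\mathcal A\subseteq P(M)$, a \emph{$\Sigma^0_1(\mathcal A)$ class} is a subset of $M$ defined by a $\Sigma^0_1$ formula with parameters from $M\cup\mathcal A$. We use the following facts about a model $(M,S)$ of $\mathrm{RCA}_0$, from \cite{Simpson}.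
\begin{itemize}
\item[(F1)] \emph{$\Sigma^0_1$ bounding} ($\mathrm{B}\Sigma^0_1$): if $\varphi$ is $\Sigma^0_1$ and $(\forall x<n)\,\exists y\,\varphi(x,y)$, then $\exists b\,(\forall x<n)(\exists y<b)\,\varphi(x,y)$. Hence $\Sigma^0_1(S)$ classes are closed under bounded quantifiers.
\item[(F2)] \emph{Bounded $\Sigma^0_1$ comprehension}: if $C$ is a $\Sigma^0_1(S)$ class and $n\in M$, then $C\cap n$ is finite. Hence a nonempty bounded $\Sigma^0_1(S)$ class has a largest element.
\item[(F3)] $\mathrm{WKL}$ is equivalent to \emph{$\Sigma^0_1$ separation}, which says that for disjoint $\Sigma^0_1(S)$ classes $P_0,P_1$ there is $Z\in S$ with $P_0\subseteq Z$ and $Z\cap P_1=\emptyset$ \cite[IV.4.4]{Simpson}, and to \emph{bounded K\"onig's lemma}, which says that an infinite tree of strings $\tau$ with $\tau(i)<\beta(i)$ for a fixed function $\beta$ has an infinite path \cite[IV.1.4]{Simpson}.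
\item[(F4)] (Harrington) If $(M,S)$ is countable, there is a countable $S'\supseteq S$ with $(M,S')\models\mathrm{WKL}_0$ \cite[\S IX.2]{Simpson}.
\end{itemize}
We also use \emph{search}: if $\theta$ is $\Sigma^0_0$ and $(\forall x\in X)\,\exists y\,\exists z\,\theta(x,y,z)$, the function that sends $x\in X$ to the $y$ in the least pair $\langle y,z\rangle$ with $\theta(x,y,z)$ exists by $\Delta^0_1$ comprehension; we call this $y$ the witness \emph{found first}. If $X$ is finite, so is this function.

\begin{lemma}\label{lem:compact}
Let $(M,S)\models\mathrm{WKL}_0$, let $G=(M,E)\in S$ be a graph, and let $F\in S$ assign to each $v\in M$ a list $F(v)\subseteq\ell$. If every finite $V_0\subseteq M$ has an $\ell$-coloring $c_0$ of the induced subgraph with $c_0(v)\in F(v)$ for $v\in V_0$, then $G$ has an $\ell$-coloring $c\in S$ with $c(v)\in F(v)$ for all $v$. Consequently $\mathrm{RCA}_0$ proves $\mathrm{WKL}\to\forall G\,\mathrm{COL}(\ell,k,G)$ for all $k\ge\ell\ge1$.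
\end{lemma}

\begin{proof}
The strings $\tau$ that color the subgraph induced on $|\tau|$ and satisfy $\tau(v)\in F(v)$ form a tree that is bounded by $\ell$ and has a string of every length. A path, given by (F3), is the required $c$. For the last claim, which is the forward direction of Hirst's theorem, let $G=(V,E)$ be locally $\ell$-colorable. Then so is $(M,E)$: the vertices outside $V$ are isolated and may be colored $0$. Apply the first part with $F(v)=\ell$ and restrict $c$ to $V$.
\end{proof}

As in this proof, we may always replace $(V,E)$ by $(M,E)$.

\subsection{Adding a set to a model}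

For $\mathcal A\subseteq P(M)$ let $\Delta(\mathcal A)$ be the collection of all $X\subseteq M$ such that $X$ and $M\setminus X$ are $\Sigma^0_1(\mathcal A)$ classes. Closing under $\Delta$ gives comprehension; induction is what can be lost, and the next lemma says what must be checked.

\begin{lemma}\label{lem:extend}
Let $M\models\mathrm{I}\Sigma_1$ and $\mathcal A\subseteq P(M)$. Suppose that $C\cap n$ is finite for every $\Sigma^0_1(\mathcal A)$ class $C$ and every $n\in M$. Then $(M,\Delta(\mathcal A))\models\mathrm{RCA}_0$.
\end{lemma}

\begin{proof}
Induction holds for $\Sigma^0_1(\mathcal A)$ classes: if $C$ contains $0$, is closed under successor and misses $y$, then the finite set $(y+1)\setminus C$ has a least element $x$, and $x>0$, $x-1\in C$, a contradiction. Bounding follows: if $\theta$ is $\Sigma^0_0$ and $(\forall x<n)\,\exists z\,\theta(x,z)$, then induction on $m\le n$ gives $\exists b\,(\forall x<m)(\exists z<b)\,\theta(x,z)$. So $\Sigma^0_1(\mathcal A)$ classes are closed under bounded quantifiers.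

It now suffices to show that every $\Sigma^0_1(\Delta(\mathcal A))$ class is a $\Sigma^0_1(\mathcal A)$ class, for then induction carries over, and a class that is $\Sigma^0_1$ and $\Pi^0_1$ over $\Delta(\mathcal A)$ lies in $\Delta(\mathcal A)$. Let $\theta(\vec x)$ be $\Sigma^0_0$ with a parameter $X\in\Delta(\mathcal A)$, and let $\varphi$ and $\psi$ be $\Sigma^0_1(\mathcal A)$ definitions of $X$ and $M\setminus X$. Terms are polynomials, hence monotone, so substituting the quantifier bounds gives a polynomial $\pi(\vec x)$ exceeding the value of every term $t$ that occurs in a subformula $t\in X$ during the evaluation of $\theta(\vec x)$. By hypothesis $X\cap\pi(\vec x)$ has a code $s$. Therefore $\theta(\vec x)$ is equivalent to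
\[
\exists s\,\bigl[(\forall y<\pi(\vec x))\bigl((y\in s\wedge\varphi(y))\vee(y\notin s\wedge\psi(y))\bigr)\wedge\theta^s(\vec x)\bigr],
\]
where $\theta^s$ reads each $t\in X$ as $t\in s$. By bounding this is $\Sigma^0_1(\mathcal A)$. Several parameters from $\Delta(\mathcal A)$ are handled by one code $s$ for each.
\end{proof}

We write $S[P]=\Delta(S\cup\{P\})$; it includes $S\cup\{P\}$ and is countable if $M$ and $S$ are. We write $S_0=\Delta(\emptyset)$ for the sets that are $\Delta_1$-definable in $M$ with parameters. For $\mathcal A=\emptyset$ the hypothesis of Lemma~\ref{lem:extend} is the first-order form of (F2), which holds in $\mathrm{I}\Sigma_1$, so $(M,S_0)\models\mathrm{RCA}_0$.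

\subsection{Unavoidable functions}

We need a form of $\neg\mathrm{WKL}$ that a forcing construction can preserve and that a graph construction can use.

\begin{definition}
Let $(M,S)\models\mathrm{RCA}_0$, let $s\ge2$, and let $a$ be a partial function from $M$ to $s$. A total $f\colon M\to s$ \emph{meets} $a$ if $f(x)=a(x)$ for some $x\in\mathrm{dom}(a)$. The function $a$ is \emph{unavoidable in $S$} if every total $f\colon M\to s$ in $S$ meets $a$.
\end{definition}

\begin{lemma}\label{lem:unavoid}
Let $(M,S)\models\mathrm{RCA}_0$. Then $\mathrm{WKL}$ fails in $(M,S)$ if and only if some partial function $a$ from $M$ to $2$ with $\Sigma^0_1(S)$ graph is unavoidable in $S$.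
\end{lemma}

\begin{proof}
Such partial functions $a$ correspond to pairs of disjoint $\Sigma^0_1(S)$ classes $P_0=a^{-1}(0)$, $P_1=a^{-1}(1)$. A total $f\colon M\to2$ fails to meet $a$ exactly if $f=1$ on $P_0$ and $f=0$ on $P_1$, that is, if $\{x:f(x)=1\}$ separates $P_0$ from $P_1$. Apply (F3).
\end{proof}

\begin{lemma}\label{lem:diag}
Let $M\models\mathrm{I}\Sigma_1$. There is a partial function $a$ from $M$ to $2$ with $\Sigma_1$ graph that is unavoidable in $S_0$.
\end{lemma}

\begin{proof}
The $\Sigma_1$ truth definition available in $\mathrm{I}\Sigma_1$ gives a $\Delta_0$ formula $\Theta(e,x,i,z)$ such that every $\Sigma_1$ formula $\varphi(x,i)$ with parameters from $M$ has an index $e\in M$ (a pair of a G\"odel number and a parameter) with $\varphi(x,i)\leftrightarrow\exists z\,\Theta(e,x,i,z)$. Let $a(x)$ be the $i$ in the least pair $\langle i,z\rangle$ with $i<2$ and $\Theta(x,x,i,z)$, if there is one. If $f\in S_0$ is total into $2$ and $e$ is an index of its graph, then $\exists z\,\Theta(e,e,i,z)$ holds exactly for $i=f(e)$, so $a(e)=f(e)$.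
\end{proof}

\section{The idea for two colors: palettes}\label{sec:palettes}

This section is a guide to the proof of Theorem~\ref{thm:refute}, and nothing later depends on it formally. Take $M=\omega$, so that $S_0$ consists of the computable sets and the function $a$ of Lemma~\ref{lem:diag} is met by every computable $f\colon\omega\to2$. Let $G=(\omega,E)$ be a computable, locally $2$-colorable graph and $c$ a $2$-coloring of $G$. The coloring $c$ may compute a function that avoids $a$. We want a coloring $g$, with more colors, that does not. The colors of $g$ come in \emph{palettes} $P_r=\{(r,0),(r,1)\}$. A string $\tau$ of colors is \emph{proper} if it colors the subgraph induced on $|\tau|$.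

\begin{example}[One functional, four colors]\label{ex:one}
Let $\Phi$ be a Turing functional. There is a coloring $g$ of $G$ with colors in $P_0\cup P_1$ such that $\Phi^g$, if it is a total function into $2$, meets $a$. Ask: is there, for every $x$, a proper string $\tau$ over $P_1$ with $\Phi^\tau(x)\in\{0,1\}$? If so, let $f(x)$ be the value $\Phi^\tau(x)$ for the first such $\tau$ found. The search ranges over a computable tree, so $f$ is computable, and $f(x)=a(x)$ for some $x$. Take the $\tau$ found for this $x$ and let $g(v)=\tau(v)$ for $v<|\tau|$ and $g(v)=(0,c(v))$ for $v\ge|\tau|$. The palettes are disjoint, so $g$ is a coloring, and $\Phi^g(x)=a(x)$. If the answer is no, with counterexample $x$, let $g(v)=(1,c(v))$ for all $v$. Every initial segment of $g$ is a proper string over $P_1$, so $\Phi^g(x)$ takes no value in $\{0,1\}$.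
\end{example}

The example uses three trees. The question is asked in a computable tree $U$. A positive answer is a string of $U$, and it must be extendible to a coloring; a negative answer obliges us to stay in $U$ forever, so $U$ must include a subtree without dead ends. The last two trees may be defined from $c$.

To handle further functionals, take palettes $P_0,\dots,P_{R-1}$ and call a string $\rho$ \emph{faithful on $P_r$ at $v$} if $\rho(v)\in P_r$ implies $\rho(v)=(r,c(v))$. Let $T_0$ be the tree of proper strings that are faithful on $P_0$ everywhere. It has no dead ends: the next vertex $v$ can take $(0,c(v))$, since an earlier neighbor $u$ with this color would have $c(u)=c(v)$. Suppose we have committed to $\tau\in T_0$ of length $m$ and want to ask a question above $\tau$. The first attempt is to let $U$ consist of the proper extensions of $\tau$ that give no vertex $v\ge m$ a color in $P_0$. This tree is computable and included in $T_0$, but it may be finite: some $v\ge m$ may have neighbors below $m$ on which $\tau$ has used every color outside $P_0$. The repair rests on one observation. \emph{If $v$ has a neighbor $u<m$, then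 $c(v)=1-c(u)$ is known from the finite object $c{\restriction}m$; if it has none, it does not see $\tau$ at all.} So let $U$ consist of the proper $\rho\supseteq\tau$ such that each $v\ge m$ with a neighbor below $m$ has color $(0,c(v))$ and each other $v\ge m$ has a color outside $P_0$. Then $U$ is computable and $U\subseteq T_0$. Let $T_1\subseteq U$ consist of the strings that are also faithful on $P_1$ at every $v\ge m$. It has no dead ends: a vertex with a neighbor below $m$ takes $(0,c(v))$ as before, and a vertex without one takes $(1,c(v))$, which is safe because all its neighbors lie where faithfulness on $P_1$ is required.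

After a positive answer we stay in $T_0$ and have lost nothing. After a negative answer we pass to $T_1$, where $P_1$ plays the role that $P_0$ had, and $P_0$ is reserved for vertices whose $c$-color is known. Thus a negative answer costs one palette. After negative answers at lengths $n_1\le\dots\le n_t$, a vertex $v\ge n_t$ with a neighbor below $n_t$ takes $(r,c(v))$ for the least $r$ such that $v$ has a neighbor below $n_{r+1}$, and any other vertex takes a color from $P_t\cup\dots\cup P_{R-1}$, faithfully on $P_t$. Over $\omega$ the palettes run out after finitely many negative answers, as Schmerl's theorem says they must. In a countable nonstandard model there are still only $\omega$ many functionals to consider, so $t$ stays standard and a nonstandard $R$ is never reached. A new task appears there, preserving $\mathrm{I}\Sigma^0_1$, and it will cost no colors.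

\section{Generic functions}\label{sec:generic}

In Sections~\ref{sec:generic}--\ref{sec:lists}, $M$ is a countable nonstandard model of $\mathrm{I}\Sigma_1$ and $a$ is the function of Lemma~\ref{lem:diag}. Call $S\subseteq P(M)$ \emph{thin} if $S$ is countable, $(M,S)\models\mathrm{RCA}_0$, and $a$ is unavoidable in $S$. Then $S_0$ is thin; $\mathrm{WKL}$ fails in $(M,S)$ for thin $S$, by Lemma~\ref{lem:unavoid}; and the union of an $\omega$-chain of thin collections is thin, because each axiom instance of $\mathrm{RCA}_0$ has finitely many set parameters and each $f$ in the union lies in a member of the chain.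

Let $\Gamma\subseteq M$ be finite. \emph{Strings} are finite sequences from $\Gamma$, $\sigma\subseteq\tau$ means that $\sigma$ is an initial segment of $\tau$, and $\tau\gamma$ is $\tau$ followed by $\gamma\in\Gamma$. For a set $Q$ of pairs and a string $\tau$ put
\[
Q^\tau=\{y:(\exists\tau'\subseteq\tau)\ \langle y,\tau'\rangle\in Q\}.
\]
Think of $Q$ as an enumeration operator and of $Q^\tau$ as what it has enumerated after reading $\tau$; if $\tau\subseteq\rho$, then $Q^\tau\subseteq Q^\rho$. We shall use two forcing notions, and the next lemma isolates what they share. The partial order in it is an object of the metatheory and need not be definable in any model.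

\begin{lemma}\label{lem:generic}
Let $S$ be thin and $\Gamma$ finite. Let $(\mathbb P,\le)$ be a nonempty preorder and $p\mapsto\sigma_p$ a map from $\mathbb P$ to strings with $\sigma_q\supseteq\sigma_p$ for $q\le p$. Suppose that for all $p\in\mathbb P$, $n\in M$ and $Q\in S$:
\begin{itemize}
\item[(D1)] there is $q\le p$ with $|\sigma_q|\ge n$;
\item[(D2)] there is $q\le p$ with $Q^{\sigma_r}\cap n=Q^{\sigma_q}\cap n$ for all $r\le q$;
\item[(D3)] there are $q\le p$ and $x\in M$ such that either $x\in\mathrm{dom}(a)$ and $\langle x,a(x)\rangle\in Q^{\sigma_q}$, or $\langle x,0\rangle,\langle x,1\rangle\notin Q^{\sigma_r}$ for all $r\le q$.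
\end{itemize}
Then there is $g\colon M\to\Gamma$ such that $S[g]$ is thin and every $g{\restriction}n$, $n\in M$, is an initial segment of some $\sigma_p$.
\end{lemma}

\begin{proof}
Since $M$ and $S$ are countable, there is a sequence $p_0\ge p_1\ge\cdots$ of length $\omega$ in which, for each of (D1)--(D3) and each choice of $n$ and $Q$, some $p_{i+1}$ is a $q$ provided for $p=p_i$. Let $g=\bigcup_i\sigma_{p_i}$. By (D1), $g$ is total and each $g{\restriction}n$ is an initial segment of some $\sigma_{p_i}$; in particular it is finite. We regard $g$ as the set of pairs $\langle u,g(u)\rangle$ and put $Q^g=\bigcup_nQ^{g\restriction n}=\bigcup_iQ^{\sigma_{p_i}}$.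

\emph{Every $\Sigma^0_1(S\cup\{g\})$ class is $Q^g$ for some $Q\in S$.} Let the class be defined by $\exists z\,\theta(y,z)$ with $\theta$ in $\Sigma^0_0$, and let $\pi(y,z)$ be a polynomial exceeding the values of all terms $t$ in subformulas $t\in g$, as in Lemma~\ref{lem:extend}. Let $\theta^\tau$ be $\theta$ with each $t\in g$ read as $(\exists u<|\tau|)\,t=\langle u,\tau(u)\rangle$, and let $\langle y,\tau\rangle\in Q$ if there is $z<|\tau|$ with $\pi(y,z)<|\tau|$ and $\theta^\tau(y,z)$. Then $Q\in S$. If $\tau=g{\restriction}n$ and $t<n$, the two readings of $t\in g$ agree, since $t=\langle u,g(u)\rangle$ implies $u\le t<n$. So $\theta^\tau(y,z)\leftrightarrow\theta(y,z)$ when $\pi(y,z)<n$, and the claim follows.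

\emph{Induction.} Given $Q\in S$ and $n\in M$, let $q=p_{i+1}$ be the condition chosen for (D2). Then $Q^g\cap n=Q^{\sigma_q}\cap n$, which is finite. By Lemma~\ref{lem:extend}, $(M,S[g])\models\mathrm{RCA}_0$.

\emph{Unavoidability.} Let $h\in S[g]$ be total into $2$ and write its graph as $Q^g$. Let $q=p_{i+1}$ and $x$ be chosen for (D3). Since $\langle x,h(x)\rangle\in Q^{\sigma_{p_j}}$ for some $j>i$, the second alternative fails. So $\langle x,a(x)\rangle\in Q^{\sigma_q}\subseteq Q^g$, that is, $h(x)=a(x)$.
\end{proof}

A \emph{tree with stem $\sigma$} is a set $T$ of strings extending $\sigma$ such that $\sigma\in T$ and $\sigma\subseteq\rho\subseteq\tau\in T$ implies $\rho\in T$. The first forcing notion is the three-tree pattern of Section~\ref{sec:palettes}. The trees without dead ends are defined from the coloring $c$, which lies in a larger model $S'$. That $S'$ is itself a model of $\mathrm{RCA}_0$, with the same $M$, is what yields (D1) and (D2).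

\begin{lemma}\label{lem:trees}
Let $S$ be thin, $S\subseteq S'$, $(M,S')\models\mathrm{RCA}_0$, and $\Gamma$ finite. Let $\mathcal T$ be a nonempty collection of trees in $S'$ such that for all $T\in\mathcal T$ and $\tau\in T$:
\begin{itemize}
\item[(T1)] $\tau\gamma\in T$ for some $\gamma\in\Gamma$;
\item[(T2)] there are trees $U\in S$ and $T^+\in\mathcal T$ with stem $\tau$ such that $T^+\subseteq U\subseteq T$.
\end{itemize}
Then there is $g\colon M\to\Gamma$ such that $S[g]$ is thin and every $g{\restriction}n$ is an initial segment of a string in some $T\in\mathcal T$.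
\end{lemma}

\begin{proof}
Conditions are pairs $p=(\sigma,T)$ with $\sigma\in T\in\mathcal T$, and $(\sigma',T')\le(\sigma,T)$ if $\sigma'\supseteq\sigma$ and $T'\subseteq T$. Fix $p=(\sigma,T)$, $n\in M$, $Q\in S$.

(D1) By (T1) and $\Sigma^0_1$ induction in $(M,S')$, for every $n'\ge|\sigma|$ there is $\tau\in T$ with $\tau\supseteq\sigma$ and $|\tau|=n'$. Take $q=(\tau,T)$ with $|\tau|\ge n$.

(D2) The class of $j\le n$ such that $|Q^\tau\cap n|\ge j$ for some $\tau\in T$ extending $\sigma$ is $\Sigma^0_1(S')$ and contains $0$. By (F2) it has a largest element $j$, with witness $\tau$. Let $q=(\tau,T)$. If $r\le q$, then $\sigma\subseteq\sigma_r\in T$, so $|Q^{\sigma_r}\cap n|\le j\le|Q^\tau\cap n|$; as $Q^\tau\subseteq Q^{\sigma_r}$, the two finite sets are equal.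

(D3) Take $U$ and $T^+$ from (T2) for $\tau=\sigma$. Suppose first that for every $x$ there are $i<2$ and $\rho\in U$ with $\langle x,i\rangle\in Q^\rho$. Let $f(x)$ be the $i$ found first. Since $U,Q\in S$, we have $f\in S$, so $f(x)=a(x)$ for some $x$. Take $\rho\in U$ with $\langle x,a(x)\rangle\in Q^\rho$; since $U\subseteq T$, the pair $q=(\rho,T)$ is a condition, and the first alternative holds. Otherwise there is $x$ with $\langle x,0\rangle,\langle x,1\rangle\notin Q^\rho$ for all $\rho\in U$. Let $q=(\sigma,T^+)$. If $r\le q$, then $\sigma_r\in T^+\subseteq U$, and the second alternative holds.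
\end{proof}

One cannot hope to take $T^+=U$ in the cases of interest: a tree in $S$ without dead ends has its leftmost path in $S$, and then nothing needs to be added.

\section{Chains of lists as colors}\label{sec:chains}

For $\ell>2$ a neighbor below $m$ does not determine $c(v)$; it only removes one candidate. What $c{\restriction}m$ tells us about $v$ is the list of colors not used by $c$ on the neighbors of $v$ below $m$. The new color of $v$ should record these lists for $m=n_1,n_2,\dots$, so it is a decreasing chain of lists. For Theorem~\ref{thm:threshold} we also allow each vertex a prescribed initial list.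

For $\ell,\lambda,R\ge1$ in $M$ let $\Gamma(\ell,\lambda,R)$ be the finite set of sequences $\gamma=(\gamma_1,\dots,\gamma_R)$ of nonempty subsets of $\ell$ with $\gamma_1\supseteq\dots\supseteq\gamma_R$ and $|\gamma_1|\le\lambda$. Such a chain is determined by the pairs $(j,h(j))$ for $j\in\gamma_1$, where $h(j)$ is the largest $i$ with $j\in\gamma_i$. Listing these pairs in increasing order and repeating the last one up to length $\lambda$ gives
\begin{equation}\label{eq:count}
|\Gamma(\ell,\lambda,R)|\le(\ell R)^\lambda .
\end{equation}
For $\ell=\lambda=2$ a chain consists of $r$ copies of $\{0,1\}$ followed by $R-r$ copies of $\{j\}$. For $r<R$ this is the color $(r,j)$ of Section~\ref{sec:palettes}, and $r=R$ gives one more chain, so $|\Gamma(2,2,R)|=2R+1$.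

\begin{proposition}\label{prop:color}
Let $S$ be thin, $G=(M,E)\in S$ a graph, $\ell\ge2$, $\lambda\ge1$, and let $F\in S$ assign to each $v$ a list $F(v)\subseteq\ell$ with $|F(v)|\le\lambda$. Assume that every finite $V_0\subseteq M$ has an $\ell$-coloring $c_0$ of the induced subgraph with $c_0(v)\in F(v)$ for $v\in V_0$. Let $R$ be nonstandard and $\Gamma=\Gamma(\ell,\lambda,R)$. Then there is $g\colon M\to\Gamma$ such that $g(u)\neq g(v)$ whenever $(u,v)\in E$ and $S[g]$ is thin.
\end{proposition}

\begin{proof}
By (F4) take $S'\supseteq S$ with $(M,S')\models\mathrm{WKL}_0$, and by Lemma~\ref{lem:compact} an $\ell$-coloring $c\in S'$ of $G$ with $c(v)\in F(v)$ for all $v$. For $n,v\in M$ let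
\[
F_n(v)=F(v)\setminus\{c(u):u<n,\ (u,v)\in E\}.
\]
Then $c(v)\in F_n(v)$, $|F_n(v)|\le\lambda$, and $F_n(v)$ decreases as $n$ grows. For fixed $n$ the map $v\mapsto F_n(v)$ lies in $S$, because it depends on $c$ only through the finite object $c{\restriction}n$.

Let $t\in\omega$, let $\vec n=(n_1\le\dots\le n_t)$ be elements of $M$, and put $n_0=0$. The \emph{level} of a vertex $v$ is $e(v)=\max\{i\le t:n_i\le v\}$; for $i\le t$ we have $n_i\le v$ if and only if $i\le e(v)$. A string $\rho$ is \emph{proper} if $\rho(u)\ne\rho(v)$ for all adjacent $u,v<|\rho|$, and \emph{$\vec n$-good} if it is proper and for all $v<|\rho|$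
\begin{equation}\label{eq:good}
\rho(v)_i=F_{n_i}(v)\quad(1\le i\le e(v)),\qquad c(v)\in\rho(v)_{e(v)+1}.
\end{equation}
This makes sense because $e(v)+1\le t+1\le R$; it is the only use of the assumption that $R$ is nonstandard. The first part of \eqref{eq:good} records what is known about $v$, and the second part is faithfulness: for $\ell=\lambda=2$ and $\rho(v)=(r,j)$ it says that $j=c(v)$ if $r\le e(v)$. For an $\vec n$-good $\sigma$ with $|\sigma|=n_t$ let $T_{\vec n,\sigma}$ be the set of $\vec n$-good $\rho\supseteq\sigma$. It is a tree with stem $\sigma$ and lies in $S'$. Let $\mathcal T$ be the collection of these trees, for all $t\in\omega$; the choice $t=0$, $\sigma=\emptyset$ shows that $\mathcal T\ne\emptyset$. We verify the hypotheses of Lemma~\ref{lem:trees} for $T=T_{\vec n,\sigma}$ and $\tau\in T$.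

(T1) Let $v=|\tau|\ge n_t$, so $e(v)=t$. Let
\[
\gamma=(F_{n_1}(v),\dots,F_{n_t}(v),\{c(v)\},\dots,\{c(v)\})\in\Gamma .
\]
Then \eqref{eq:good} holds at $v$ for $\tau\gamma$. For properness, suppose that $u<v$ is adjacent to $v$ and $\tau(u)=\gamma$, and let $e=e(u)$. By \eqref{eq:good} at $u$, $c(u)\in\gamma_{e+1}$. If $e<t$, then $u<n_{e+1}$, so $c(u)$ was removed from $F_{n_{e+1}}(v)=\gamma_{e+1}$, a contradiction. If $e=t$, then $c(u)\in\gamma_{t+1}=\{c(v)\}$, although $c$ is a coloring. Hence $\tau\gamma\in T$.

(T2) Put $n_{t+1}=|\tau|\ge n_t$ and $\vec n^+=(n_1,\dots,n_{t+1})$. Let $U$ be the tree of all proper $\rho\supseteq\tau$ with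
\[
\rho(v)_i=F_{n_i}(v)\qquad(n_{t+1}\le v<|\rho|,\ 1\le i\le t+1).
\]
It depends on $c$ only through $c{\restriction}n_{t+1}$, so $U\in S$. To see $U\subseteq T$, let $\rho\in U$. For $v<n_{t+1}$, \eqref{eq:good} holds because $\tau\in T$. For $v\ge n_{t+1}$ the level with respect to $\vec n$ is $t$, the first part of \eqref{eq:good} is part of the definition of $U$, and $c(v)\in F_{n_{t+1}}(v)=\rho(v)_{t+1}$. So the one condition on $T$ that needs $c(v)$ follows from a stronger condition that needs only $c{\restriction}n_{t+1}$, at the price of fixing one more entry of the chain.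

For $v<n_{t+1}$ the levels with respect to $\vec n$ and $\vec n^+$ agree, so $\tau$ is $\vec n^+$-good and $T^+=T_{\vec n^+,\tau}\in\mathcal T$. For $v\ge n_{t+1}$ the level with respect to $\vec n^+$ is $t+1$, so the first part of \eqref{eq:good} gives $T^+\subseteq U$.

Lemma~\ref{lem:trees} yields $g$ with $S[g]$ thin and every $g{\restriction}n$ an initial segment of a proper string, hence proper.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refute}]
A \emph{task} for a thin $S$ is a pair $(G,k)$ with $G=(V,E)\in S$ locally $2$-colorable and $k$ nonstandard. Local colorability refers only to $G$ and to objects coded in $M$, so it does not depend on the collection $S$ that contains $G$. Given a task, let $R=\lfloor(k-1)/2\rfloor$, which is nonstandard, and apply Proposition~\ref{prop:color} to $(M,E)$ with $\ell=\lambda=2$ and $F(v)=\{0,1\}$. Since $2R+1\le k$, there is a finite injection of $\Gamma(2,2,R)$ into $k$, and composing $g{\restriction}V$ with it gives a $k$-coloring of $G$ in the thin collection $S[g]$.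

Build thin $S_0\subseteq S_1\subseteq\cdots$ as follows. Each $S_j$ has countably many tasks; list them as $(j,0),(j,1),\dots$, fix an enumeration of $\omega\times\omega$ whose $i$th pair has first coordinate at most $i$, and let $S_{i+1}=S_i[g]$ solve the task named by the $i$th pair. Then $S=\bigcup_iS_i$ is thin, so $(M,S)\models\mathrm{RCA}_0+\neg\mathrm{WKL}$, and every task for $S$ is a task for some $S_j$ and is solved in $S$. Thus $(M,S)\models\forall G\,\mathrm{COL}(2,k,G)$ for all nonstandard $k$. With $\ell=2$ and any nonstandard $k$, the statement in \eqref{eq:conj} is false in $(M,S)$, so $\mathrm{RCA}_0$ does not prove it.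
\end{proof}

\begin{remark}
Proposition~\ref{prop:color} is false for standard $R$: with $\ell=\lambda=2$ the iteration above would give a model of $\mathrm{RCA}_0+\neg\mathrm{WKL}+\forall G\,\mathrm{COL}(2,2R+1,G)$, contrary to Schmerl's theorem.
\end{remark}

\section{Short lists}\label{sec:lists}

Without prescribed lists, that is, with $\lambda=\ell$, there are at least $2^\ell-1$ chains, one constant chain for each nonempty subset of $\ell$. For nonstandard $\ell$ this is too many for Theorem~\ref{thm:threshold}: $k=2^\ell-2$ exceeds $\ell^m$ for every standard $m$, since the inequality holds for all $\ell$ above a standard bound. By \eqref{eq:count} the number of chains drops to $(\ell R)^\lambda$ if we first shorten the lists to length $\lambda$. So we add, by a second forcing, an assignment of short lists that contain the values of a given coloring $c\in S'$.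

\begin{proposition}\label{prop:lists}
Let $S$ be thin, $S\subseteq S'$, $(M,S')\models\mathrm{RCA}_0$, let $c\colon M\to\ell$ be in $S'$, and let $\lambda$ be nonstandard. Let $\Gamma=\{X\subseteq\ell:|X|\le\lambda\}$. There is $F\colon M\to\Gamma$ such that $c(v)\in F(v)$ for all $v$ and $S[F]$ is thin.
\end{proposition}

Let $U\in S$ be the tree of all strings over $\Gamma$ and $T\in S'$ the tree of all $\rho$ with $c(v)\in\rho(v)$ for $v<|\rho|$; both have stem $\emptyset$. We must add a path through $T$. Now membership in $T$ depends on $c(v)$ at every $v$, and we have no tree of $S$ inside $T$ in which to ask questions. We ask them in $U$ instead, and since one witness in $U$ need not lie in $T$, we ask for a family of witnesses so large that some member does. A negative answer then says only that the witnesses are few, so a condition must carry a small class $B$ of strings to be avoided. The right notion of largeness is the one that survives the demand ``contain $c(v)$''.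

For $b\ge1$ call $\mathcal X\subseteq\Gamma$ \emph{$b$-covering} if every $J\subseteq\ell$ with $|J|\le b$ is included in some $X\in\mathcal X$. If $\mathcal X$ is $b$-covering, then it is nonempty (take $J=\emptyset$), and every $\mathcal Y\supseteq\mathcal X$ is $b'$-covering for $1\le b'\le b$. Moreover:
\begin{itemize}
\item[(C1)] If $\mathcal X\cup\mathcal Y$ is $2b$-covering, then $\mathcal X$ or $\mathcal Y$ is $b$-covering. For if $J_0$ is included in no member of $\mathcal X$ and $J_1$ in no member of $\mathcal Y$, then $J_0\cup J_1$ is included in no member of $\mathcal X\cup\mathcal Y$.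
\item[(C2)] If $\mathcal X$ is $2b$-covering and $j<\ell$, then $\{X\in\mathcal X:j\in X\}$ is $b$-covering, since $|J\cup\{j\}|\le b+1\le2b$.
\item[(C3)] If $b<\lambda$ and $j<\ell$, then $\{X\in\Gamma:j\in X\}$ is $b$-covering, since $J\cup\{j\}\in\Gamma$.
\end{itemize}
A \emph{$b$-bush above $\sigma$} is a finite tree $W$ with stem $\sigma$ such that for every non-leaf $\rho\in W$ the set $\{X:\rho X\in W\}$ is $b$-covering. The tree $\{\sigma\}$ is a $b$-bush. For $Z\in\{T,U\}$ and $\sigma\in Z$, a class $A$ of strings is \emph{$b$-big above $\sigma$ in $Z$} if some $b$-bush $W\subseteq Z$ above $\sigma$ has all its leaves in $A$, and \emph{$b$-small} otherwise. Bigness is preserved when $A$ grows, when $b$ decreases, and when $T$ is replaced by $U$. If $A$ is $b$-small above $\sigma$, then $\sigma\notin A$.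

\begin{lemma}\label{lem:bush}
Let $A,A_0,A_1$ be $\Sigma^0_1(S')$ classes of strings, $b\ge1$ and $\sigma\in T$.
\begin{itemize}
\item[(B1)] ``$A$ is $b$-big above $\sigma$ in $T$'' is $\Sigma^0_1(S')$. If $A$ is $\Sigma^0_1(S)$, then ``$A$ is $b$-big above $\sigma$ in $U$'' is $\Sigma^0_1(S)$. Both hold uniformly in number parameters of $A$.
\item[(B2)] If $A$ is $b$-small above $\sigma$ in $T$ and $W\subseteq T$ is a $b$-bush above $\sigma$, then $A$ is $b$-small in $T$ above some leaf of $W$.
\item[(B3)] If $A_0\cup A_1$ is $2b$-big above $\sigma$ in $U$, then $A_0$ or $A_1$ is $b$-big above $\sigma$ in $U$.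
\item[(B4)] If $A$ is $2b$-big above $\sigma$ in $U$, then $A$ is $b$-big above $\sigma$ in $T$.
\end{itemize}
\end{lemma}

\begin{proof}
(B1) The quantifier over the leaves of $W$ is bounded; apply (F1).

(B2) Suppose $A$ is $b$-big in $T$ above every leaf $\tau$ of $W$. By (B1) and search there is a finite family of witnessing bushes $W_\tau$. The leaves of $W$ are pairwise incomparable, so in $W^*=W\cup\bigcup_\tau W_\tau$ a node extending $\tau$ has the same successors as in $W_\tau$, and a non-leaf of $W$ keeps its successors in $W$. So $W^*\subseteq T$ is a $b$-bush above $\sigma$ whose leaves are leaves of the $W_\tau$, and $A$ is $b$-big above $\sigma$.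

(B3) Let $W$ be a witnessing $2b$-bush. By search there is a finite labeling of the leaves such that a leaf with label $i$ lies in $A_i$. Extend it to $W$ by recursion from longer to shorter strings: a non-leaf $\rho$ gets label $0$ if $\{X:\rho X\in W\text{ has label }0\}$ is $b$-covering, and label $1$ otherwise. By (C1), the successors of $\rho$ that carry the label of $\rho$ form a $b$-covering set in both cases. Let $i$ be the label of $\sigma$ and $W'$ the set of $\rho\in W$ such that every $\rho'$ with $\sigma\subseteq\rho'\subseteq\rho$ has label $i$. A node of $W'$ that is not a leaf of $W$ has a $b$-covering, hence nonempty, set of successors in $W'$. So $W'$ is a $b$-bush whose leaves are leaves of $W$ with label $i$.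

(B4) Let $W$ be a witnessing $2b$-bush and $W'=W\cap T$, a finite tree with stem $\sigma$. If $\rho\in W'$ is not a leaf of $W$, its successors in $W'$ are the $\rho X\in W$ with $c(|\rho|)\in X$, and these $X$ form a $b$-covering, hence nonempty, set by (C2). So $W'$ is a $b$-bush whose leaves are leaves of $W$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lists}]
Conditions are triples $p=(\sigma,B,b)$ with $\sigma\in T$, $b\ge1$ standard, and $B$ a $\Sigma^0_1(S)$ class that is $b$-small above $\sigma$ in $T$. Put $(\sigma',B',b')\le(\sigma,B,b)$ if $\sigma'\supseteq\sigma$ and $B'\supseteq B$. Every bush has a leaf, so $(\emptyset,\emptyset,1)$ is a condition. The purpose of $B$ is the property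
\begin{equation}\label{eq:avoid}
r\le q\ \text{ implies }\ \sigma_r\notin B_q,
\end{equation}
which holds because $\sigma_r\notin B_r\supseteq B_q$. We check the hypotheses of Lemma~\ref{lem:generic} for $p=(\sigma,B,b)$, $n\in M$, $Q\in S$.

(D1) Let $n'=\max(n,|\sigma|)$ and let $W$ consist of the $\rho\in T$ with $\rho\supseteq\sigma$ and $|\rho|\le n'$. Since $b$ is standard and $\lambda$ is not, $b<\lambda$, and by (C3) $W$ is a $b$-bush all of whose leaves have length $n'$. By (B2), $B$ is $b$-small above some leaf $\tau$; take $q=(\tau,B,b)$.

(D2) Let $C_j=\{\tau:|Q^\tau\cap n|\ge j\}$, a set in $S$. The class of $j\le n$ such that $C_j\cup B$ is $b$-big above $\sigma$ in $T$ is $\Sigma^0_1(S')$ by (B1), and it contains $0$, by the bush $\{\sigma\}$. Let $j$ be its largest element, by (F2). Then $C_{j+1}\cup B$ is $b$-small above $\sigma$ in $T$; for $j=n$ this holds because $C_{n+1}=\emptyset$. Let $W\subseteq T$ be a $b$-bush above $\sigma$ with leaves in $C_j\cup B$. By (B2) there is a leaf $\tau$ above which $C_{j+1}\cup B$ is $b$-small. Then $\tau\notin B$, so $\tau\in C_j$. Let $q=(\tau,C_{j+1}\cup B,b)$. For $r\le q$, \eqref{eq:avoid}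 gives $|Q^{\sigma_r}\cap n|\le j\le|Q^\tau\cap n|$, and $Q^\tau\subseteq Q^{\sigma_r}$, so the two finite sets are equal.

(D3) Let $A_{x,i}=\{\tau:\langle x,i\rangle\in Q^\tau\}$. Suppose first that for every $x$ there is $i<2$ such that $A_{x,i}\cup B$ is $2b$-big above $\sigma$ in $U$. This relation is $\Sigma^0_1(S)$ by (B1); here we use that $B$ is $\Sigma^0_1(S)$ and not merely $\Sigma^0_1(S')$. Let $f(x)$ be the $i$ found first. Then $f\in S$, so there is $x$ with $a(x)=f(x)=i$. By (B4) there is a $b$-bush $W\subseteq T$ above $\sigma$ with leaves in $A_{x,i}\cup B$, and by (B2) a leaf $\tau$ above which $B$ is $b$-small in $T$. Then $\tau\notin B$, so $\tau\in A_{x,i}$, and $q=(\tau,B,b)$ satisfies the first alternative. Otherwise there is $x$ such that $A_{x,0}\cup B$ and $A_{x,1}\cup B$ are both $2b$-small above $\sigma$ in $U$. By (B3), $B'=A_{x,0}\cup A_{x,1}\cup B$ is $4b$-small above $\sigma$ in $U$, hence in $T$. So $q=(\sigma,B',4b)$ is a condition, and by \eqref{eq:avoid} it satisfies the second alternative.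

Lemma~\ref{lem:generic} gives $F$ with $S[F]$ thin and every $F{\restriction}n$ in $T$.
\end{proof}

As before, only negative answers cost anything: each multiplies $b$ by $4$, and $b$ stays standard.

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
Iterate as in the proof of Theorem~\ref{thm:refute}, with tasks $(\ell,k,G)$ where $\ell\ge2$, $k>\ell^m$ for all $m\in\omega$, and $G$ is locally $\ell$-colorable. We describe one step over a thin $S$, with $G=(M,E)\in S$. Let $\lambda$ be the largest element of $M$ with $(\ell\lambda)^\lambda\le k$. It is nonstandard, because every standard $\lambda\ge1$ satisfies $\lambda\le2^\lambda\le\ell^\lambda$ and hence $(\ell\lambda)^\lambda\le\ell^{\lambda+\lambda^2}<k$. By (F4) and Lemma~\ref{lem:compact} there are $S'\supseteq S$ with $(M,S')\models\mathrm{WKL}_0$ and an $\ell$-coloring $c\in S'$ of $G$. Proposition~\ref{prop:lists} gives lists $F(v)\ni c(v)$ of size at most $\lambda$ with $S[F]$ thin. For finite $V_0$ the finite function $c{\restriction}V_0$ colors $V_0$ from these lists. Proposition~\ref{prop:color}, applied over $S[F]$ with $R=\lambda$, gives a coloring $g$ of $G$ by the elements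 of a set of size at most $(\ell\lambda)^\lambda\le k$, by \eqref{eq:count}, with $S[F][g]$ thin.

The union $S$ of the resulting chain is thin, so $(M,S)\models\mathrm{RCA}_0+\neg\mathrm{WKL}$, and the implication from right to left holds in it. Conversely, if $\ell\le k\le\ell^m$ with $m\in\omega$ and $(M,S)\models\forall G\,\mathrm{COL}(\ell,k,G)$, then $(M,S)\models\mathrm{WKL}$ by Theorem~\ref{thm:poly}, a contradiction. The proof of Theorem~\ref{thm:poly} in Section~\ref{sec:poly} uses only Sections~\ref{sec:background} and~\ref{sec:forests}.
\end{proof}

\section{Forests and $\Sigma^0_2$ induction}\label{sec:forests}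

We turn to the reversals. In this section and the next we argue inside a model $(M,S)$ of $\mathrm{RCA}_0+\neg\mathrm{WKL}$, write $\mathbb N$ for $M$, and fix by Lemma~\ref{lem:unavoid} an unavoidable partial function $a$ from $\mathbb N$ to $2$, with $a(x)=i\leftrightarrow\exists z\,\alpha(x,i,z)$ and $\alpha$ in $\Sigma^0_0$. We say that $a(x)$ \emph{converges by stage $w$} if $\alpha(x,i,z)$ holds for some $i<2$ and $z<w$; this is decidable, and then $a(x)$ is computed from $x$ and $w$.

\subsection{The game}

Presenter reveals vertices one at a time, each with its edges to earlier vertices, and Painter colors each vertex at once, properly. Presenter can keep the graph $2$-colorable and force any number of colors. His strategy $\Sigma_i$ produces a \emph{family}: $i$ vertices with pairwise distinct colors in pairwise distinct components. $\Sigma_1$ reveals one isolated vertex. $\Sigma_i$ runs $\Sigma_{i-1}$ twice on fresh vertices, obtaining families $A_0$ and $A_1$, and reveals a vertex $\eta$ joined to the vertices of $A_1$. Then $A_1\cup\{\eta\}$ carries $i$ colors and $A_0$ only $i-1$, so some $z\in A_1\cup\{\eta\}$ has a color missing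 from $A_0$, and $A_0\cup\{z\}$ is the new family. The vertices revealed by $\Sigma_i$ form a binary tree of height $i$ in postorder; Figure~\ref{fig:game} shows a play of $\Sigma_3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=2pt,minimum size=7mm}]
\node[very thick] (n1) at (0,0) {$1A$};
\node (n2) at (2,0) {$2A$};
\node[very thick] (n3) at (1,1.3) {$3B$};
\node (n4) at (4,0) {$4A$};
\node (n5) at (6.4,0) {$5B$};
\node (n6) at (5.6,1.3) {$6A$};
\node[very thick] (n7) at (3,2.6) {$7C$};
\draw[dotted] (n3)--(n1) (n6)--(n4) (n7)--(n3) (n7)--(n6);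
\draw[thick] (n3)--(n2) (n6)--(n5) (n7)--(n4);
\draw[thick] (n7) to[bend right=12] (n5);
\end{tikzpicture}
\caption{A play that forces three colors on a forest. Vertices are revealed in the order $1,\dots,7$, the postorder of the binary tree in which $3$ has children $1,2$, $6$ has children $4,5$, and $7$ has children $3,6$; letters are the colors chosen by Painter. Solid lines are edges of the graph; dotted lines only indicate the tree. The families at $3$ and $6$ are $\{1,3\}$ and $\{4,5\}$, vertex $7$ is joined to the family at $6$, and the final family $\{1,3,7\}$ (heavy circles) has three colors in three components.}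
\label{fig:game}
\end{figure}

The difficulty is that our graph $G$ must be defined before its coloring $\chi$ is given, whereas Presenter's moves depend on the colors. One cannot put all plays into one graph with shared vertices: if $p$ is joined to $x$, $q$ to $p$ and $y$, and $r$ to $x$ and $y$, each move is legal in some play, but $x,p,q,y,r$ is a $5$-cycle. So we take disjoint copies of the tree indexed by tuples $\vec x$, let the values of $a$ at the entries of $\vec x$ dictate the moves, and use unavoidability to find a copy in which $a$ dictates the moves that Presenter would make against $\chi$. The colors in the copy $\vec x$ depend on the whole tuple, so the entries must be chosen by a nested argument, one nesting for each bit of Presenter's moves.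

\subsection{The reversal}

\begin{proposition}\label{prop:forest}
Let $(M,S)\models\mathrm{RCA}_0$ and $k\ge2$ in $M$, and assume that $k$ is standard or that $(M,S)\models\mathrm{I}\Sigma^0_2$. If $(M,S)\models\forall G\,\mathrm{COL}(2,k,G)$, then $(M,S)\models\mathrm{WKL}$.
\end{proposition}

\begin{proof}
Assume $\neg\mathrm{WKL}$ and fix $a$ as above. We define a locally $2$-colorable graph with no $k$-coloring.

\emph{Nodes and slots.} Let $\mathcal B$ be the set of binary strings of length at most $k$, called nodes. The \emph{height} of $\eta$ is $k+1-|\eta|$; leaves have height $1$ and the root has height $k+1$. Let $\mathcal B_\eta$ be the set of nodes extending $\eta$. Let $\zeta\prec\eta$ if $\zeta$ properly extends $\eta$, or if the two are incomparable and $\zeta$ lies to the left of $\eta$. In this linear order, for a non-leaf $\eta$, the nodes of $\mathcal B_{\eta0}$ precede those of $\mathcal B_{\eta1}$, which precede $\eta$. A \emph{slot} is a pair $(\eta,\zeta)$ with $\eta$ a non-leaf and $\zeta\in\mathcal B_{\eta1}$; it stands for the question whether $\eta$ is to be joined to $\zeta$. Number the slots $1,\dots,N$ in the lexicographic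 order induced by $\prec$, and for $\vec x\in\mathbb N^N$ write $x_{\eta,\zeta}=x_r$ if $r$ is the number of $(\eta,\zeta)$.

\emph{The graph.} A node $\eta$ is \emph{active} for $\vec x$ if $a(x_{\xi,\zeta})$ converges for all slots $(\xi,\zeta)$ with $\xi\preceq\eta$. The active nodes form a $\prec$-initial segment. Define a graph $H^{\vec x}$ on them by recursion along $\prec$. A leaf is joined to no earlier node. For an active non-leaf $\eta$ let $Y_\eta=\{\zeta\in\mathcal B_{\eta1}:a(x_{\eta,\zeta})=1\}$; if no two elements of $Y_\eta$ lie in one component of $H^{\vec x}$ restricted to $\mathcal B_{\eta1}$, join $\eta$ to the elements of $Y_\eta$, and otherwise join it to no earlier node. Activity is only $\Sigma^0_1$, so we put the stage into the name of the vertex: the vertices of $G$ are the triples $\eta^{\vec x}=(\vec x,\eta,w)$ with $w$ the least stage by which all the values required for activity of $\eta$ have converged, and $\eta^{\vec x}$, $\zeta^{\vec x}$ are adjacent if $\eta,\zeta$ are adjacent in $H^{\vec x}$. There are no other edges. From $(\vec x,\eta,w)$ one computes $H^{\vec x}$ on the nodes $\preceq\eta$, so $G$ exists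 by $\Delta^0_1$ comprehension.

Every edge of $H^{\vec x}$ joins some $\xi$ to some $\zeta\in\mathcal B_{\xi1}$. This has two consequences for a non-leaf $\eta$.
\begin{itemize}
\item[(a)] Among the nodes $\prec\eta$, no edge leaves $\mathcal B_{\eta1}$. Indeed, if $\xi\in\mathcal B_{\eta1}$, then $\zeta\in\mathcal B_{\eta1}$. If $\xi\notin\mathcal B_{\eta1}$ and $\zeta\in\mathcal B_{\eta1}$, then $\xi$ and $\eta1$ are both initial segments of $\zeta$ and $\xi$ does not extend $\eta1$, so $\xi\subseteq\eta$ and $\xi\succeq\eta$.
\item[(b)] Within $\mathcal B_\eta$, no edge leaves $\mathcal B_{\eta0}$. Indeed, if $\xi\in\mathcal B_{\eta0}$, both ends lie in $\mathcal B_{\eta0}$, and if $\xi\in\mathcal B_{\eta1}\cup\{\eta\}$, neither does.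
\end{itemize}

\emph{$G$ is locally $2$-colorable.} A finite set of vertices involves finitely many $\vec x$, there are no edges between different copies, and in each copy the set lies in the part corresponding to the nodes $\preceq\eta^*$ for one active $\eta^*$. So it suffices to $2$-color the finite graph $H^{\vec x}$ on the nodes $\preceq\eta^*$, which we do by induction on $\eta\preceq\eta^*$, a bounded induction about a finite object. Take a $2$-coloring of the nodes $\prec\eta$. By (a) and the proviso on $Y_\eta$, the node $\eta$ is joined to at most one node in each component of the graph on the nodes $\prec\eta$. Interchange the two colors on some components so that all these neighbors have color $1$, and give $\eta$ color $0$.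

\emph{Families.} Suppose $\chi$ is a $k$-coloring of $G$. For $\eta$ active for $\vec x$, the \emph{color} of $\eta$ is $\chi(\eta^{\vec x})$, and $\mathrm{Fam}^{\vec x}(\eta)\subseteq\mathcal B_\eta$ is defined by recursion: $\mathrm{Fam}^{\vec x}(\eta)=\{\eta\}$ for a leaf, and otherwise $\mathrm{Fam}^{\vec x}(\eta)=\mathrm{Fam}^{\vec x}(\eta0)\cup\{z\}$, where $z$ is the $\prec$-first element of $\mathrm{Fam}^{\vec x}(\eta1)\cup\{\eta\}$ whose color is not the color of an element of $\mathrm{Fam}^{\vec x}(\eta0)$, and $z=\eta$ if there is none. For $0\le q\le N$, call $\vec x$ \emph{correct up to $q$} if for every slot $(\eta,\zeta)$ with number $r\le q$ the value $a(x_r)$ converges and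
\[
a(x_r)=1\iff\zeta\in\mathrm{Fam}^{\vec x}(\eta1).
\]
The right side is defined and computable from $\vec x$, $\chi$ and a stage as soon as $a(x_{r'})$ has converged for all $r'<r$: the slots with first coordinate $\preceq\eta1$ precede $(\eta,\zeta)$ because $\eta1\prec\eta$, so $\eta1$ is active. Hence correctness up to $q$ is a $\Sigma^0_1$ property of $(\vec x,q)$.

\emph{A correct copy exists.} Let $\psi(q)$ say: for all $(x_{q+1},\dots,x_N)$ there is $(x_1,\dots,x_q)$ such that $\vec x$ is correct up to $q$. This is a $\Pi^0_2$ formula, and $\psi(0)$ holds vacuously. Assume $\psi(q-1)$, let $q$ be the number of $(\eta,\zeta)$, and fix $(x_{q+1},\dots,x_N)$. For each $y$, put $x_q=y$ and let $(x_1,\dots,x_{q-1})$ be the tuple found first that makes the resulting $\vec x=\vec x(y)$ correct up to $q-1$. Let $f(y)=1$ if $\zeta\in\mathrm{Fam}^{\vec x(y)}(\eta1)$ and $f(y)=0$ otherwise. Then $f$ is total and exists by $\Delta^0_1$ comprehension, so $f(y)=a(y)$ for some $y$, and $\vec x(y)$ is correct up to $q$. Thus $\psi(q-1)\to\psi(q)$ for $1\le q\le N$. The universal quantifier in $\psi(q-1)$ is what makes $f$ total.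

If $k$ is standard, so is $N$, and $\psi(N)$ follows in $N$ steps. If $\mathrm{I}\Sigma^0_2$ holds and $\psi(N)$ failed, induction on $j\le N$ for the $\Sigma^0_2$ formula $\neg\psi(N-j)$ would give $\neg\psi(0)$. This is the only use of the assumption on $k$ or on $(M,S)$. In both cases there is $\vec x$ correct up to $N$, and all nodes are active for it.

\emph{Too many colors.} Fix this $\vec x$. We show, by bounded induction on the height $i$ of $\eta$, that $\mathrm{Fam}^{\vec x}(\eta)$ consists of $i$ nodes with pairwise distinct colors in pairwise distinct components of $H^{\vec x}$ restricted to $\mathcal B_\eta$. For a leaf there is one node. For $i>1$, correctness gives $Y_\eta=\mathrm{Fam}^{\vec x}(\eta1)$; by the hypothesis for $\eta1$ the proviso holds, so $\eta$ is joined to all of $\mathrm{Fam}^{\vec x}(\eta1)$. Hence $\mathrm{Fam}^{\vec x}(\eta1)\cup\{\eta\}$ carries $i$ colors while $\mathrm{Fam}^{\vec x}(\eta0)$ carries $i-1$, and $z$ has a new color. By (b), the components of the graph on $\mathcal B_{\eta0}$ are components of the graph on $\mathcal B_\eta$, and $z\notin\mathcal B_{\eta0}$; so the $i$ nodes lie in distinct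 components. At the root we obtain $k+1$ distinct values of $\chi$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:isigma}]
Let $(M,S)\models\mathrm{RCA}_0+\mathrm{I}\Sigma^0_2$ and $k\ge\ell\ge2$. The forward implication is Lemma~\ref{lem:compact}. Conversely, $\forall G\,\mathrm{COL}(\ell,k,G)$ implies $\forall G\,\mathrm{COL}(2,k,G)$ by \eqref{eq:mono}, and Proposition~\ref{prop:forest} gives $\mathrm{WKL}$.
\end{proof}

The same two lines, with the case of standard $k$ in Proposition~\ref{prop:forest}, prove Schmerl's theorem in $\mathrm{RCA}_0$.

\section{Polynomially many colors}\label{sec:poly}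

For nonstandard $\ell$ and $k\le\ell^m$, reducing to $\ell=2$ throws away too much, since $\forall G\,\mathrm{COL}(2,k,G)$ does not imply $\mathrm{WKL}$ for nonstandard $k$. We need a game that uses the $\ell$ colors and whose plays can share vertices.

Fix $s\ge2$ with $s\le\ell$ and let $[\ell]^s$ be the set of $s$-element subsets of $\ell$. Presenter maintains a private coloring $c$. He reveals a vertex $v$ with a list $L\in[\ell]^s$, joined to all earlier $u$ with $c(u)\notin L$; Painter chooses a color $\gamma$; only then Presenter fixes $c(v)\in L$. Whatever he chooses, $c$ is an $\ell$-coloring. Let $J(\gamma)$ be the set of private colors of the earlier vertices painted $\gamma$. Painter can use $\gamma$ on $v$ only if $J(\gamma)\subseteq L$, and if $J(\gamma)\ne L$, Presenter takes $c(v)\in L\setminus J(\gamma)$ and enlarges $J(\gamma)$. With $k$ colors this can happen at most $k\ell$ times. Once it cannot happen any more, Painter answers each $L$ by a color $\gamma$ with $J(\gamma)=L$, so $k\ge\binom\ell s$. For $\ell=4$ and $s=2$, Presenter forces six colors on a $4$-colorable graph.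

Two features make this game cheap in induction. The edges of $v$ depend only on $L$ and on earlier private colors, and $c$ remains a coloring of the union of all plays, so plays may share vertices and a position with no further gain exists by (F2). And the only move that depends on Painter's coloring is one choice among $s$ elements. For standard $s$ this is a standard number of nested uses of unavoidability.

\begin{lemma}\label{lem:svalued}
Let $(M,S)\models\mathrm{RCA}_0+\neg\mathrm{WKL}$ and let $s\ge2$ be standard. There is a partial function $a_s$ from $\mathbb N$ to $s$ with $\Sigma^0_1$ graph that is unavoidable in $S$.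
\end{lemma}

\begin{proof}
For standard $p\ge1$ we show, by induction on $p$ in the metatheory, that for every total $f=(f_1,\dots,f_p)\colon\mathbb N^p\to\{0,1\}^p$ there is $\vec x$ with $a(x_i)=f_i(\vec x)$ for all $i\le p$. The case $p=1$ is unavoidability of $a$. Let $p\ge2$. For each $y$, the induction hypothesis applied to $\vec x\,'\mapsto(f_1(\vec x\,',y),\dots,f_{p-1}(\vec x\,',y))$ gives $\vec x\,'\in\mathbb N^{p-1}$ with $a(x'_i)=f_i(\vec x\,',y)$ for $i<p$; let $\vec x\,'(y)$ be the one found first. The total function $y\mapsto f_p(\vec x\,'(y),y)$ meets $a$ at some $y$, and $(\vec x\,'(y),y)$ is the required point.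

Take $p$ with $2^p\ge s$, identify $\mathbb N^p$ with $\mathbb N$ and $\{0,1\}^p$ with $2^p$, and let $a_s(\vec x)=(a(x_1),\dots,a(x_p))$ if all entries converge and the value is less than $s$. A total $f\colon\mathbb N\to s$ is a function into $2^p$, and at the point $\vec x$ found above $a_s(\vec x)=f(\vec x)$.
\end{proof}

\begin{proposition}\label{prop:binom}
For each standard $s\ge2$, $\mathrm{RCA}_0$ proves: if $\ell\ge s$, $\ell\le k<\binom\ell s$ and $\forall G\,\mathrm{COL}(\ell,k,G)$, then $\mathrm{WKL}$.
\end{proposition}

\begin{proof}
Assume $\neg\mathrm{WKL}$ and $\forall G\,\mathrm{COL}(\ell,k,G)$ with $\ell\ge s$, and fix $a_s$ from Lemma~\ref{lem:svalued}, with stages of convergence defined as for $a$. We show $\binom\ell s\le k$.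

\emph{The graph.} A vertex names the earlier part of a play, a list, and an argument for $a_s$. Define vertices and records by simultaneous recursion: a \emph{vertex} is a code $v=\langle O_v,L_v,x_v\rangle$ with $O_v$ a record, $L_v\in[\ell]^s$, $x_v\in\mathbb N$; a \emph{record} is a finite set of pairs $\langle u,w\rangle$ with $u$ a vertex and $w$ the least stage by which $a_s(x_u)$ has converged. If $\langle u,w\rangle\in O_v$, then $u,w<v$ by our coding, so the sets of vertices and of records exist. If $a_s(x_u)$ converges, let $c(u)$ be the element of $L_u$ with index $a_s(x_u)$ in the increasing enumeration of $L_u$ starting from index $0$. Join $u$ and $v$ if $\langle u,w\rangle\in O_v$ for some $w$ and $c(u)\notin L_v$, and add no other edges. Since $c(u)$ is computed from $u$ and $w<v$, the graph $G$ exists by $\Delta^0_1$ comprehension.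

\emph{$G$ is locally $\ell$-colorable.} Given a finite set $V_0$ of vertices, let $w^*$ exceed all its elements. Color $v\in V_0$ by $c(v)$ if $a_s(x_v)$ has converged by stage $w^*$, and by $\min L_v$ otherwise. Either way the color of $v$ lies in $L_v$. If $u,v\in V_0$ are joined because $\langle u,w\rangle\in O_v$ and $c(u)\notin L_v$, then $w<v<w^*$, so $u$ has color $c(u)$, which differs from the color of $v$.

\emph{A saturated record.} Let $\chi$ be a $k$-coloring of $G$. For a record $O$ and $\gamma<k$ put
\[
J_O(\gamma)=\{c(u):\langle u,w\rangle\in O\text{ for some }w,\ \chi(u)=\gamma\}\subseteq\ell,\qquad\mu(O)=\sum_{\gamma<k}|J_O(\gamma)|\le k\ell .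
\]
The values of $\mu$ form a bounded $\Sigma^0_1$ class, nonempty because $\emptyset$ is a record. By (F2) fix a record $O$ with $\mu(O)$ maximal.

Fix $L\in[\ell]^s$, and let $v_x=\langle O,L,x\rangle$ and $\gamma_x=\chi(v_x)$. If $\langle u,w\rangle\in O$ and $\chi(u)=\gamma_x$, then $u$ and $v_x$ are not adjacent, so $c(u)\in L$. Thus $J_O(\gamma_x)\subseteq L$ for all $x$. Suppose $J_O(\gamma_x)\ne L$ for all $x$. Let $f(x)<s$ be the index in $L$ of the least element of $L\setminus J_O(\gamma_x)$. This total function meets $a_s$ at some $x$, and then $c(v_x)\in L\setminus J_O(\gamma_x)$. With $w$ the stage of convergence of $a_s(x)$, the record $O'=O\cup\{\langle v_x,w\rangle\}$ has $J_{O'}(\gamma_x)=J_O(\gamma_x)\cup\{c(v_x)\}$ and $J_{O'}(\gamma)=J_O(\gamma)$ for $\gamma\ne\gamma_x$, so $\mu(O')=\mu(O)+1$, a contradiction.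

Hence for each $L\in[\ell]^s$ there is $\gamma<k$ with $J_O(\gamma)=L$. Sending $L$ to the least such $\gamma$ is a finite injection of $[\ell]^s$ into $k$, so $\binom\ell s\le k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:poly}]
Work in a model of $\mathrm{RCA}_0$ and let $2\le\ell\le k\le\ell^m$; this forces $m\ge1$. The forward implication is Lemma~\ref{lem:compact}. For the converse assume $\forall G\,\mathrm{COL}(\ell,k,G)$ and let $s=m+1\ge2$. If $\ell>s^s$, then $\ell\ge s$, so $(\ell-i)/(s-i)\ge\ell/s$ for $0\le i<s$, and
\[
\binom\ell s=\prod_{i<s}\frac{\ell-i}{s-i}\ge\Bigl(\frac\ell s\Bigr)^s=\ell^m\cdot\frac\ell{s^s}>\ell^m\ge k ;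
\]
Proposition~\ref{prop:binom} gives $\mathrm{WKL}$. If $\ell\le s^s$, then $k$ is at most the standard number $K=s^{sm}$, so $\forall G\,\mathrm{COL}(2,K,G)$ holds by \eqref{eq:mono}, and $\mathrm{WKL}$ follows from Schmerl's theorem, or from the standard case of Proposition~\ref{prop:forest}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DHS}
Fran\c{c}ois G. Dorais, Jeffry L. Hirst, Paul Shafer,
\emph{Comparing the strength of diagonally non-recursive functions in the absence of $\Sigma^0_2$ induction},
arXiv:1401.3823 (2014).

\bibitem{Simpson}
Simpson, \emph{Subsystems of Second Order Arithmetic}.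

\end{thebibliography}
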